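# An FAC poset with no strongly maximal chain

## Chains, antichains, strong maximality, and some cardinal arithmetic

Throughout, $\omega=\{0,1,2,\dots\}$, cardinals are initial ordinals, an ordinal is the set of smaller ordinals, and the axiom of choice is assumed. "Poset" means partially ordered set.

**Definition 1 (chain, antichain, FAC).** A subset $X$ of a poset $P$ is a *chain* if its elements are pairwise comparable, and an *antichain* if its elements are pairwise incomparable. A poset satisfies the *finite antichain condition*, and is called an *FAC poset*, if it has no infinite antichain.

An infinite set in which no two distinct elements are comparable is not FAC. The product $\omega\times\omega$, with $(a,\alpha)\le(b,\beta)$ when $a\le b$ and $\alpha\le\beta$, is FAC even though it has antichains of every finite size, such as $\{(i,k-i):0\le i\le k\}$. The reason is the following textbook fact, which we shall use again.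

**Fact 1.** Every infinite sequence $(\alpha_i)_{i<\omega}$ of ordinals has an infinite non-decreasing subsequence. Consequently, in a product of two well-ordered sets, every infinite sequence has an infinite subsequence in which both coordinates are non-decreasing.

*Proof.* Let $i_0$ be an index at which the sequence takes its least value, let $i_1>i_0$ be an index at which the sequence restricted to indices $>i_0$ takes its least value, and so on. Each chosen value is a minimum over a set of indices that contains all later chosen ones, so the values do not decrease. For pairs, first thin out to make the first coordinates non-decreasing, then thin out again for the second coordinates. $\square$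

So any infinite subset of such a product contains comparable distinct elements, and the product is FAC.

**Definition 2 (strongly maximal).** Given a set family $\mathcal F$, a set $A\in\mathcal F$ is *strongly maximal* in $\mathcal F$ if $|A\setminus B|\ge|B\setminus A|$ (as cardinals) for every $B\in\mathcal F$. A *strongly maximal chain* (SMC) of a poset $P$ is a chain $C$ with
$$|C\setminus D|\ge|D\setminus C|\quad\text{for every chain } D\subseteq P. \qquad (1)$$
A *strongly maximal antichain* is defined in the same way, with antichains in place of chains.

In words: whenever you exchange part of $C$ for something else and still have a chain, you do not put in more than you took out. An SMC is maximal under inclusion, because if $C\cup\{x\}$ is a chain with $x\notin C$, then $D=C\cup\{x\}$ gives $0=|C\setminus D|<|D\setminus C|=1$. The converse fails, even for chains of the largest possible cardinality. Let $P$ consist of a copy of $\omega$ with three further elements $p$, $q_1<q_2$ placed below all of it, where $p$ is incomparable to $q_1$ and $q_2$. Then $C=\{p\}\cup\omega$ is a maximal chain and has cardinality $|P|$. But $D=\{q_1,q_2\}\cup\omega$ gives $|C\setminus D|=1<2=|D\setminus C|$. The chain $D$ is an SMC. Indeed, a chain $E\not\subseteq D$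 contains $p$, so it contains neither $q_1$ nor $q_2$, and $|D\setminus E|\ge2>1=|E\setminus D|$.

**Definition 3 (well-founded, principal up-set, scattered).** A poset is *well-founded* if it has no infinite strictly descending sequence. The *principal up-set* of $x$ is $\{y:y\ge x\}$. A chain is *scattered* if no subset of it with more than one element is densely ordered.

The product of two well-ordered sets is well-founded, since in a descending sequence both coordinates are non-increasing, hence eventually constant. The integers $\mathbb Z$ are not well-founded, but every principal up-set of $\mathbb Z$ is. As a chain $\mathbb Z$ is scattered, and $\mathbb Q$ is not.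

**Definition 4 (regular cardinal).** An infinite cardinal $\kappa$ is *regular* if every subset of $\kappa$ of cardinality less than $\kappa$ is bounded in $\kappa$.

In particular, if $\kappa$ is regular and uncountable, then $\sup_{i<\omega}\alpha_i<\kappa$ for any countably many ordinals $\alpha_i<\kappa$. Each $\aleph_{n+1}$ is regular (a textbook fact that uses choice), while $\aleph_\omega=\sup_n\aleph_n$ is uncountable but not regular. We also use freely that $\kappa\cdot\lambda=\max(\kappa,\lambda)$ for nonzero cardinals at least one of which is infinite, and that for an infinite cardinal $\kappa$ and an ordinal $\delta<\kappa$ one has $|\delta|<\kappa$ and $|\{\beta<\kappa:\beta>\delta\}|=\kappa$.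

**Definition 5 (eventually strictly increasing).** A sequence $(\kappa_n)_{n<\omega}$ of cardinals is *eventually strictly increasing* if there is $n_0\ge1$ with $\kappa_{n-1}<\kappa_n$ for all $n\ge n_0$.

For example, $\aleph_5,\aleph_1,\aleph_2,\aleph_3,\dots$ has this property with $n_0=2$, and a constant sequence does not have it.

## The conjecture for FAC posets

We can now pose the question. The following conjecture is taken from Lawrence Hollom, "The Aharoni–Korman conjecture is false", arXiv:2411.16844 (2024).

**Conjecture.** If $P$ is an FAC poset, then $P$ contains a strongly maximal chain.

Prove or disprove it. Two known results surround the question: (i) a poset with no infinite chain contains a strongly maximal antichain; (ii) every countable FAC poset has a strongly maximal chain. Neither is used in the proofs below.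

The conjecture is false in ZFC. We shall build an FAC poset of cardinality $\aleph_\omega$ with no SMC, then determine exactly which members of the family to which it belongs have no SMC.

## Finite posets, disjoint chains, and the product $\omega\times\kappa$

**Finite posets.** If $C$ and $D$ are finite, subtracting $|C\cap D|$ shows that (1) is equivalent to $|C|\ge|D|$. So in a finite poset a longest chain is an SMC. This also covers FAC posets with no infinite chain: by Ramsey's theorem an infinite poset has an infinite chain or an infinite antichain, so such posets are finite.

**Why FAC is assumed.** Take the disjoint union of chains $K_1,K_2,\dots$ with $|K_n|=n$, elements of different $K_n$ being incomparable. A chain $C$ lies in some $K_n$, and $D=K_{n+1}$ gives $|C\setminus D|\le n<n+1=|D\setminus C|$. There is no SMC, but there is an infinite antichain. The problem is whether the same kind of unending improvement can occur without one.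

**One product.** Let $\kappa$ be a regular uncountable cardinal, and let $L=\omega\times\kappa$ with the product order, which is FAC by Fact 1. Think of it as $\omega$ many columns $\{a\}\times\kappa$, each of length $\kappa$. The column $C=\{0\}\times\kappa$ is an SMC. For if a chain $D$ contains some $(a,\alpha)\notin C$, then $a>0$, so $(a,\alpha)$ is incomparable to every $(0,\beta)$ with $\beta>\alpha$. Hence $|C\setminus D|=\kappa=|L|\ge|D\setminus C|$.

Other maximal chains can be much smaller. The chain $X=\{(a,0):a<\omega\}$ is maximal, because $(a,\beta)$ with $\beta>0$ is incomparable to $(a+1,0)$. It is countable, and $D=\{0\}\times\kappa$ satisfies $|X\setminus D|=\aleph_0<\kappa=|D\setminus X|$. So a chain that moves through all the columns pays for it in size. We shall make this precise and use it.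

## Well-founded posets: ranks and compactness

A sensible first attempt is to prove the conjecture. For a finite poset one can certify that a chain is longest by partitioning the poset into antichains, each of which meets the chain. The certificate works for infinite posets too.

**Lemma 1.** Let $P$ be partitioned into antichains, and let $C$ be a chain that meets every one of them. Then $C$ is strongly maximal.

*Proof.* A chain meets an antichain in at most one element, so $C$ meets each part in exactly one. Let $D$ be a chain, and send $d\in D\setminus C$ to the element $d'$ of $C$ in the same part as $d$. This map is injective, since distinct elements of $D$ lie in distinct parts. Moreover $d'\notin D$: otherwise $d$ and $d'$ would be elements of $D$ in one part, so $d=d'\in C$, a contradiction. So we have an injection of $D\setminus C$ into $C\setminus D$. $\square$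

**Proposition 1.** Every well-founded FAC poset, of any cardinality, has a strongly maximal chain. Dually, so does every FAC poset with no infinite ascending chain.

*Proof.* Let $Q$ be well-founded and FAC.

**Step 1: partition $Q$ into finite antichains.** By well-founded recursion define the rank $r(x)=\sup\{r(y)+1:y<x\}$. If $y<x$ then $r(y)<r(x)$, so for each ordinal $\xi$ the set $Q_\xi=r^{-1}(\xi)$ is an antichain, hence finite.

**Step 2: from any element one can descend to any smaller rank.** We show that if $r(x)>\eta$, then there is $y<x$ with $r(y)=\eta$, by induction on $r(x)$. Since $r(x)>\eta$, some $y<x$ has $r(y)+1>\eta$, that is, $r(y)\ge\eta$. If $r(y)=\eta$ we are done. Otherwise $\eta<r(y)<r(x)$, and by induction there is $y'<y$ with $r(y')=\eta$; then $y'<x$. Consequently the set of ranks is closed downward, so it is an ordinal $h$, and $Q_\xi\neq\emptyset$ for all $\xi<h$.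

**Step 3: find one chain meeting all the $Q_\xi$.** Given $\xi_1<\dots<\xi_k<h$, start at an element of $Q_{\xi_k}$ and descend by Step 2 to ranks $\xi_{k-1},\dots,\xi_1$ in turn. This gives a chain meeting each $Q_{\xi_i}$. Now consider $\prod_{\xi<h}Q_\xi$, a product of finite discrete spaces, which is compact by Tychonoff's theorem. For $\xi,\eta<h$, the set of $f$ for which $f(\xi)$ and $f(\eta)$ are comparable depends on only two coordinates, so it is closed. Finitely many of these sets involve only finitely many ranks, so they have a common point: use the finite chain just found at those ranks and arbitrary values elsewhere. By compactness some $f$ lies in all of the sets, and $C=\{f(\xi):\xi<h\}$ is a chain meeting every $Q_\xi$.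

**Step 4: conclude.** By Lemma 1, $C$ is strongly maximal. If instead $Q$ has no infinite ascending chain, apply this to the dual order, which is well-founded and has the same chains and antichains. $\square$

Where does this stop for a general FAC poset? At the very first line of Step 1: without well-foundedness there is no rank function. One might try to exhaust the poset by larger and larger well-founded pieces and pass to a limit of their SMCs. So we look for an infinite descending stack of pieces, every finite part of which is harmless, in which good choices for the finite parts do not converge. The products $\omega\times\kappa$ will be the pieces.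

## Stacking the products $\omega\times\kappa_n$ downward

Let $\kappa=(\kappa_n)_{n<\omega}$ be a sequence of regular uncountable cardinals. Let
$$P_\kappa=\{(n,a,\alpha):n\in\omega,\ a\in\omega,\ \alpha<\kappa_n\},\qquad L_n=\{(n,a,\alpha)\in P_\kappa\},$$
and call $L_n$ *level $n$*. Put $(n,a,\alpha)\le(m,b,\beta)$ if and only if one of the following holds:

- $n\ge m+2$;
- $n=m+1$ and $a<b$;
- $n=m$, $a\le b$ and $\alpha\le\beta$.

Call $a$ the *first coordinate* and $\alpha$ the *second coordinate* of $(n,a,\alpha)$, and call $\{(n,b,\beta):\beta<\kappa_n\}$ the *column of height $b$* in level $n$. Each column is a chain, and $|L_n|=\aleph_0\cdot\kappa_n=\kappa_n$.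

Higher-numbered levels lie lower. Levels at distance at least $2$ are fully comparable, and each single level is a copy of $\omega\times\kappa_n$. Everything interesting happens between adjacent levels, where we record
$$(n+1,a,\alpha)\ \text{and}\ (n,b,\beta)\ \text{are comparable if and only if}\ a<b. \qquad (2)$$
For instance $(5,0,0)<(4,1,7)$, while $(5,1,0)$ is incomparable to $(4,1,7)$, and $(6,100,0)<(4,0,0)$. Note that every element of level $n+1$ is incomparable to the whole column of height $0$ in level $n$.

**Lemma 2.** For every sequence $\kappa$ of regular uncountable cardinals, $P_\kappa$ is an FAC poset.

*Proof.* **Step 1: it is a partial order.** Reflexivity is clear. An inequality $(n,a,\alpha)\le(m,b,\beta)$ forces $n\ge m$. So if $x\le y\le x$, then $x$ and $y$ are in one level, where the order is the product order, and $x=y$. For transitivity let $(n,a,\alpha)\le(m,b,\beta)\le(l,c,\gamma)$, so $n\ge m\ge l$. If $n\ge l+2$, then $(n,a,\alpha)\le(l,c,\gamma)$ by the first clause. If $n=l$, all three elements are in one level and the product order is transitive. If $n=l+1$, then either $m=n$ and $a\le b<c$, or $m=l$ and $a<b\le c$. In both cases $a<c$, and the second clause applies.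

**Step 2: antichains are finite.** Elements of levels at distance at least $2$ are comparable, so an antichain lies in $L_n\cup L_{n+1}$ for some $n$. If it were infinite, it would have infinitely many elements in one level. By Fact 1 two distinct ones would be comparable, a contradiction. $\square$

**Theorem 1.** If $\kappa_0<\kappa_1<\kappa_2<\cdots$ (for instance $\kappa_n=\aleph_{n+1}$), then $P_\kappa$ is an FAC poset with no strongly maximal chain.

For $\kappa_n=\aleph_{n+1}$ the poset has cardinality $\aleph_\omega$. The theorem disproves the conjecture.

## Descending heights force empty levels

Suppose we want a large chain and try to put a full column into every level, of height $b_n$ in level $n$. By (2) we need $b_{n+1}<b_n$ for all $n$. For levels $0,\dots,N$ this is possible, say with $b_n=N-n$, but it forces $b_0\ge N$. So as $N$ grows, the heights in each fixed level run off to infinity, and for infinitely many levels the choice is impossible. The same holds for arbitrary chains.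

**Lemma 3.** Every chain $C\subseteq P_\kappa$ satisfies $C\cap L_n=\emptyset$ for infinitely many $n$.

*Proof.* Otherwise there is $N$ with $C\cap L_n\neq\emptyset$ for all $n\ge N$. For such $n$ let $a_n$ be the least first coordinate occurring in $C\cap L_n$. An element of $C\cap L_{n+1}$ with first coordinate $a_{n+1}$ is comparable to one of $C\cap L_n$ with first coordinate $a_n$, so $a_{n+1}<a_n$ by (2). This gives an infinite descending sequence in $\omega$, a contradiction. $\square$

## Filling an empty level, and thin chains

Let $C$ be a chain and let $n\ge1$ be a level with $C\cap L_n=\emptyset$. The plan is to improve $C$ by inserting a column into level $n$. Levels at distance at least $2$ do not mind. Level $n-1$ may object, so we simply delete $C\cap L_{n-1}$: this costs at most $\kappa_{n-1}$, and we gain $\kappa_n>\kappa_{n-1}$. This is the reason for letting the cardinals increase. With $\kappa_{n-1}=\kappa_n$ the bound on the cost equals the gain, and we shall see later that for constant $\kappa$ an SMC really exists.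

For example, let $C$ be the union of the columns of height $0$ in all even levels. To fill level $1$ we use height $1$, which is above the column of height $0$ in level $2$, and delete the column in level $0$. We lose $\kappa_0$ and gain $\kappa_1$.

This is also the point where the plan can break. The column of height $b$ in level $n$ must lie above $C\cap L_{n+1}$, so by (2) all first coordinates in $C\cap L_{n+1}$ must be less than $b$. If $C\cap L_{n+1}$ contains, say, all $(n+1,a,0)$ with $a<\omega$, then no element of level $n$ is comparable to all of them, and nothing can be inserted. We cannot bound the cost of deleting $C\cap L_{n+1}$ in favor of a column in level $n$ by $|L_{n+1}|$, since $\kappa_{n+1}>\kappa_n$.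

The way past this is the observation made for $\omega\times\kappa$: a chain that runs through unboundedly many columns is thin in its own level. So in the bad case we leave level $n$ empty and improve $C$ in level $n+1$ instead.

**Lemma 4.** Let $X\subseteq L_n$ be a chain whose first coordinates are unbounded in $\omega$. Then $|X|<\kappa_n$.

*Proof.* Choose $x_i=(n,a_i,\alpha_i)\in X$ for $i<\omega$ with $a_0<a_1<\cdots$, and let $\delta=\sup_i\alpha_i$. Since $\kappa_n$ is regular and uncountable, $\delta<\kappa_n$. Let $(n,a,\alpha)\in X$ and pick $i$ with $a_i>a$. The elements $(n,a,\alpha)$ and $x_i$ are comparable, and $a<a_i$ excludes $x_i\le(n,a,\alpha)$. So $(n,a,\alpha)<x_i$, and $\alpha\le\alpha_i\le\delta$. Hence $X\subseteq\{n\}\times\omega\times(\delta+1)$ and $|X|\le\aleph_0\cdot|\delta+1|<\kappa_n$. $\square$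

Both hypotheses on $\kappa_n$ matter. In $\omega\times\omega$ the diagonal $\{(a,a):a<\omega\}$ is an unbounded chain of full size $\aleph_0$. In $\omega\times\aleph_\omega$ the set $\{(i,\alpha):i<\omega,\ \aleph_i\le\alpha<\aleph_{i+1}\}$ is a chain, because for $i<j$ the second coordinates satisfy $\alpha<\aleph_{i+1}\le\aleph_j\le\beta$. It has unbounded first coordinates and full size $\aleph_\omega$.

**Lemma 5.** Let $C\subseteq P_\kappa$ be a chain and let $n\ge1$ satisfy $C\cap L_n=\emptyset$ and $\kappa_{n-1}<\kappa_n$. Then there are a chain $D$ and $m\in\{n,n+1\}$ with
$$|C\setminus D|<|D\setminus C|=\kappa_m.$$

*Proof.*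

**Case A: fill level $n$ when level $n+1$ permits it.** Suppose there is $b\in\omega$ such that all first coordinates of elements of $C\cap L_{n+1}$ are $<b$ (this includes $C\cap L_{n+1}=\emptyset$). Put
$$D=(C\setminus L_{n-1})\cup\{(n,b,\beta):\beta<\kappa_n\}.$$
To see that $D$ is a chain, compare the new column with each level. It lies above all of $C\cap L_{n+1}$ by the choice of $b$, and above all levels $\ge n+2$. It lies below all levels $\le n-2$. The set $C\setminus L_{n-1}$ has no elements in $L_{n-1}\cup L_n$. Since the column and $C\setminus L_{n-1}$ are chains, so is $D$. The column is disjoint from $C$, so
$$|C\setminus D|\le|L_{n-1}|=\kappa_{n-1}<\kappa_n=|D\setminus C|,$$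
and $m=n$ works.

**Case B: otherwise, replace the thin part in level $n+1$ by a column.** Now the first coordinates in $C\cap L_{n+1}$ are unbounded, so $|C\cap L_{n+1}|<\kappa_{n+1}$ by Lemma 4. Fix some $(n+1,b,\beta_0)\in C$. Every element of $C\cap L_{n+2}$ is comparable to it, so by (2) has first coordinate $<b$. Put
$$D=(C\setminus L_{n+1})\cup\{(n+1,b,\beta):\beta<\kappa_{n+1}\}.$$
The new column lies above $C\cap L_{n+2}$ by what was just said, and above all levels $\ge n+3$. It lies below all levels $\le n-1$. Level $n$ causes no conflict because $C\cap L_n=\emptyset$. So $D$ is a chain. Fewer than $\kappa_{n+1}$ of the $\kappa_{n+1}$ elements of the column lie in $C$, so $|D\setminus C|=\kappa_{n+1}$. Therefore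
$$|C\setminus D|\le|C\cap L_{n+1}|<\kappa_{n+1}=|D\setminus C|,$$
and $m=n+1$ works. $\square$

**Proof of Theorem 1.** By Lemma 2, $P_\kappa$ is an FAC poset. Let $C$ be any chain. By Lemma 3 there is $n\ge1$ with $C\cap L_n=\emptyset$, and $\kappa_{n-1}<\kappa_n$ by assumption. Lemma 5 gives a chain $D$ with $|C\setminus D|<|D\setminus C|$, so $C$ is not strongly maximal. $\blacksquare$

## A dichotomy, uniform failure, cardinalities, and a positive contrast

The same construction yields more.

**Theorem 2.**

1. *(Dichotomy for the family.)* For regular uncountable cardinals $\kappa_n$, the FAC poset $P_\kappa$ has no strongly maximal chain if and only if $(\kappa_n)$ is eventually strictly increasing.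
2. *(Uniform failure.)* Suppose $n_0\ge1$ and $\kappa_{n-1}<\kappa_n$ for all $n\ge n_0$. Then for every chain $C$ and every cardinal $\mu<\sup_{n\ge n_0}\kappa_n$ there is a chain $D$ with $|D\setminus C|>\max(|C\setminus D|,\mu)$.
3. *(Cardinalities.)* For every cardinal $\lambda\ge\aleph_\omega$ there is an FAC poset of cardinality $\lambda$ without a strongly maximal chain.
4. *(Positive contrast.)* Every well-founded FAC poset of any cardinality has a strongly maximal chain, and dually for FAC posets with no infinite ascending chain. By contrast, in $P_\kappa$ every principal up-set $\{y:y\ge x\}$ is well-founded (so all chains of $P_\kappa$ are scattered). So "well-founded" cannot be weakened to "all principal up-sets well-founded".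

The proofs occupy the next four sections, beginning with part (2), which gives one half of part (1).

## Improvements of size larger than $\mu$

**Proof of Theorem 2(2).** The purpose is to run the proof of Theorem 1 far enough down the stack that the gain exceeds $\mu$. Since $\mu<\sup_{n\ge n_0}\kappa_n$, there is $N\ge n_0$ with $\kappa_N>\mu$. By Lemma 3 choose $n\ge N$ with $C\cap L_n=\emptyset$. As $n\ge n_0\ge1$, we have $\kappa_{n-1}<\kappa_n$, and Lemma 5 gives a chain $D$ with $|C\setminus D|<|D\setminus C|=\kappa_m$ for some $m\in\{n,n+1\}$. Since $m\ge N\ge n_0$ and the sequence is strictly increasing from there on, $\kappa_m\ge\kappa_N>\mu$. $\square$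

The supremum must be taken over the increasing tail and cannot be replaced by $\sup_{n\ge0}\kappa_n$. To see this, let $\kappa_0=\aleph_{\omega+1}$, let $\kappa_n=\aleph_n$ for $n\ge1$, let $\mu=\aleph_\omega$, and let $C=\{(0,0,\beta):\beta<\kappa_0\}$. Here $n_0=2$ is allowed, and $\mu<\sup_{n\ge0}\kappa_n=\aleph_{\omega+1}$. Let $D$ be any chain with $|D\setminus C|>\mu$. Since $|P_\kappa\setminus L_0|=\aleph_\omega$, the set $D\setminus C$ contains some $(0,a,\alpha)$, and $a>0$ because it is not in $C$. It is incomparable to $(0,0,\beta)$ for all $\beta>\alpha$, so $|C\setminus D|=\kappa_0=|P_\kappa|\ge|D\setminus C|$. So no chain $D$ satisfies the conclusion of (2) for this $C$ and $\mu$.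

## Which sequences $\kappa$ admit a strongly maximal chain

**Proof of "if" in Theorem 2(1).** If $(\kappa_n)$ is eventually strictly increasing, apply part (2) with $\mu=0$: every chain $C$ admits a chain $D$ with $|D\setminus C|>|C\setminus D|$. $\square$

For the other direction we must produce an SMC. By Lemma 3 it has to leave infinitely many levels empty. We leave level $z$ empty only where $\kappa_{z-1}\ge\kappa_z$, and protect it by the column of height $0$ in level $z-1$, which is incomparable to all of $L_z$: anyone who wants to use level $z$ must give up that whole column. From each protecting column the heights then increase by $1$ as we go up, until the next empty level.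

**Proof of "only if" in Theorem 2(1).** Suppose $(\kappa_n)$ is not eventually strictly increasing.

**Step 1: define the chain.** We have $\kappa_{z-1}\ge\kappa_z$ for infinitely many $z\ge1$. Choose an infinite set $Z$ of such $z$ containing no two consecutive integers. For $m\notin Z$ let $z(m)=\min\{z\in Z:z>m\}$ and $b_m=z(m)-1-m\ge0$. Then $b_m=0$ if $m+1\in Z$. If $m,m+1\notin Z$, then $z(m)=z(m+1)$, so $b_m=b_{m+1}+1$. Let
$$C=\bigcup_{m\notin Z}\{(m,b_m,\beta):\beta<\kappa_m\}.$$
This is a chain: columns in levels at distance at least $2$ are comparable, and if $m,m+1\notin Z$ then $b_{m+1}<b_m$, so (2) applies. For instance, if all $\kappa_n$ are $\aleph_1$, we may take $Z=\{3,6,9,\dots\}$. The heights in levels $0,1,2$ are $2,1,0$, level $3$ is empty, levels $4,5$ have heights $1,0$, level $6$ is empty, and so on.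

Let $D$ be a chain. We must show $|D\setminus C|\le|C\setminus D|$. If $D\subseteq C$ there is nothing to prove, so assume $D\not\subseteq C$. Put
$$g_m=|(D\cap L_m)\setminus C|,\qquad l_m=|(C\cap L_m)\setminus D|,$$
the gain and the loss in level $m$ when passing from $C$ to $D$.

**Step 2: charge each gain to a loss in a nearby level.** We claim: if $g_m>0$, then there is $m'\in\{m-1,m,m+1\}$ with $l_{m'}$ infinite and $l_{m'}\ge g_m$. There are three cases.

*First, $m\in Z$.* Then $m\ge1$, and $m-1\notin Z$ because $Z$ has no two consecutive elements. Also $b_{m-1}=0$. By (2), every element of $L_m$ is incomparable to every $(m-1,0,\beta)$. Since $D$ meets $L_m$, it contains no $(m-1,0,\beta)$. So $l_{m-1}=\kappa_{m-1}\ge\kappa_m=|L_m|\ge g_m$, and we take $m'=m-1$.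

*Second, $m\notin Z$ and some $(m,a,\alpha)\in D$ has $a>b_m$.* This element is incomparable to $(m,b_m,\beta)$ for all $\beta>\alpha$. So $l_m=\kappa_m=|L_m|\ge g_m$, and we take $m'=m$.

*Third, $m\notin Z$ and no element of $D\cap L_m$ has first coordinate greater than $b_m$.* An element of $L_m\setminus C$ has first coordinate different from $b_m$, because the whole column of height $b_m$ is in $C$. So all elements of $(D\cap L_m)\setminus C$ have first coordinate $a<b_m$. As $g_m>0$, there is such an element, so $b_m\ge1$. Hence $m+1\notin Z$, and $b_{m+1}=b_m-1\ge a$ for each such $a$. By (2), each such element is incomparable to all $(m+1,b_{m+1},\beta)$, so $l_{m+1}=\kappa_{m+1}$, which is infinite. If $g_m$ is finite, take $m'=m+1$.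

If $g_m$ is infinite, level $m+1$ may be too small, and we look for the loss in level $m$ itself. Let $S$ be the set of second coordinates of elements of $(D\cap L_m)\setminus C$. There are at most $b_m<\omega$ first coordinates, so $|S|\le g_m\le b_m\cdot|S|$; hence $S$ is infinite and $|S|=g_m$. An element $(m,a,\alpha)$ with $a<b_m$ is incomparable to $(m,b_m,\beta)$ for all $\beta<\alpha$. So $D$ misses $(m,b_m,\beta)$ for every $\beta\in\bigcup_{\alpha\in S}\alpha$, and $l_m\ge\bigl|\bigcup_{\alpha\in S}\alpha\bigr|$. This union contains every element of $S$ except possibly its maximum, since an element of $S$ that is not the maximum is smaller than, hence an element of, another element of $S$. As $S$ is infinite, $l_m\ge|S|=g_m$, and we take $m'=m$. This proves the claim.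

**Step 3: add up.** Since $D\not\subseteq C$, some $g_m>0$, and by the claim $C\setminus D$ is infinite. A given $m'$ is assigned to at most three values of $m$, namely $m'-1,m',m'+1$. Therefore
$$|D\setminus C|=\sum_m g_m\le3\sum_{m'}l_{m'}=3\,|C\setminus D|=|C\setminus D|.$$
So $C$ is strongly maximal. $\square$

A consequence concerns small cardinalities. If $\kappa_{n-1}<\kappa_n$ for all $n\ge n_0$, then $\kappa_{n_0-1+i}\ge\aleph_i$ by induction on $i$, so $|P_\kappa|\ge\aleph_\omega$. By part (1), no $P_\kappa$ of cardinality below $\aleph_\omega$ is a counterexample. The countable case of the conjecture is known result (ii). For cardinalities $\aleph_1\le|P|<\aleph_\omega$, these notes do not settle whether every FAC poset has a strongly maximal chain.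

## Counterexamples of every cardinality $\lambda\ge\aleph_\omega$

**Proof of Theorem 2(3).** We enlarge the counterexample by a long chain that cannot help. Let $P=P_\kappa$ with $\kappa_n=\aleph_{n+1}$, so $|P|=\aleph_\omega$. Place the well-ordered chain $\lambda$ entirely above $P$ and call the result $P\oplus\lambda$. Its cardinality is $\aleph_\omega+\lambda=\lambda$. An antichain that contains an element of $\lambda$ has only that element, so every antichain with at least two elements lies in $P$, and $P\oplus\lambda$ is FAC.

Suppose $C$ were strongly maximal in $P\oplus\lambda$. For each chain $B\subseteq P$ the set $D=B\cup(C\cap\lambda)$ is a chain, with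
$$C\setminus D=(C\cap P)\setminus B,\qquad D\setminus C=B\setminus(C\cap P).$$
So $|(C\cap P)\setminus B|\ge|B\setminus(C\cap P)|$ for every chain $B\subseteq P$. That is, $C\cap P$ would be strongly maximal in $P$, contradicting Theorem 1. $\square$

## Well-founded up-sets in $P_\kappa$

**Proof of Theorem 2(4).** The positive assertions are Proposition 1. Three things remain to be checked.

**Step 1: principal up-sets of $P_\kappa$ are well-founded.** Let $x\in L_n$. If $y\ge x$, then the level of $y$ is at most $n$, so the up-set of $x$ is contained in $L_0\cup\dots\cup L_n$. Along a descending sequence the level index is non-decreasing. An infinite strictly descending sequence in the up-set would have level index bounded by $n$, so it would eventually stay in one level $L_i$. But $L_i$ is a product of two well-ordered sets, hence well-founded, a contradiction.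

**Step 2: all chains of $P_\kappa$ are scattered.** A densely ordered chain with more than one point contains $x<y$, and by density an infinite strictly descending sequence between $x$ and $y$: choose $y_0$ with $x<y_0<y$, then $y_1$ with $x<y_1<y_0$, and so on. This sequence lies in the up-set of $x$, contradicting Step 1. So no chain of $P_\kappa$ has such a subset.

**Step 3: well-foundedness cannot be weakened in this way.** For strictly increasing $\kappa$, the poset $P_\kappa$ is FAC, all its principal up-sets are well-founded by Step 1, and it has no strongly maximal chain by Theorem 1. $\square$
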